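\title{Shortest reconfiguration sequences of length $n^{k-1-o(1)}$ between independent sets of size $k$}

\begin{abstract}
Place $k$ tokens on an independent set of an $n$-vertex graph and move one token at a time, keeping the occupied set independent. Let $D(n,k)$ be the largest number of moves that can be necessary to pass from one independent $k$-set to another one that is reachable from it. A packing argument gives $D(n,k)=O(n^{k-1})$. We prove that $D(n,k)\ge n^{k-1}e^{-C_k\sqrt{\ln n}}$ for every $k\ge 2$ and all large $n$. Hence $D(n,k)=n^{k-1-o(1)}$, and the case $k=4$ confirms the conjecture $D(n,4)=n^{3-o(1)}$. The graphs have independence number $k$, and the same bound holds when tokens may only slide along edges. The construction folds a power of a very long path onto few vertices: the tokens jointly store a counter, and Gram matrices prevent shortcuts.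
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $G$ be a graph and $k\ge1$ an integer. The \emph{$k$-configuration graph} of $G$ has as vertices the independent sets of $G$ of size exactly $k$, and two such sets $I,J$ are adjacent if $|I\cap J|=k-1$. One pictures a token on each vertex of $I$; a move lifts one token and puts it on another vertex, and the tokens must again occupy an independent set. A path in the configuration graph is a \emph{reconfiguration sequence}, and the distance between $I$ and $J$ in it is their \emph{jumping distance}. For $n\ge k$ let $D(n,k)$ be the maximum of the jumping distance over all $n$-vertex graphs $G$ and all pairs $I,J$ that lie in the same component of the $k$-configuration graph of $G$. Thus $D(n,k)$ is the largest possible length of a shortest reconfiguration sequence. We ask how fast it grows with $n$ when $k$ is fixed.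

It is convenient to pass to the complement $H$ of $G$. Independent $k$-sets of $G$ are the $k$-cliques of $H$, and we call two $k$-cliques \emph{adjacent} if they share $k-1$ vertices.

For $k=1$ any two distinct singletons are adjacent, so $D(n,1)=1$ for $n\ge2$. For $k\ge2$ let $H$ be the $(k-1)$-st power of a path: its vertices are $1,\dots,n$, and $\tau,\tau'$ are adjacent if $0<|\tau-\tau'|\le k-1$. Its $k$-cliques are the \emph{windows} $\{\tau,\dots,\tau+k-1\}$, two windows are adjacent exactly when they are consecutive, and so $D(n,k)\ge n-k$. In the other direction, $D(n,k)$ is less than the number $\binom nk$ of $k$-sets, and a packing argument saves a factor of $n$.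

\begin{proposition}\label{prop:upper}
For $n\ge k\ge2$ we have $D(n,k)\le\frac2k\binom{n}{k-1}-1<n^{k-1}$.
\end{proposition}

\begin{proof}
Let $I_0,\dots,I_q$ be a shortest reconfiguration sequence. If a $(k-1)$-set lies in both $I_i$ and $I_j$, then $I_i$ and $I_j$ are equal or adjacent, so $|i-j|\le1$ because the sequence is shortest. Hence no $(k-1)$-set lies in two of the $\lfloor q/2\rfloor+1$ sets $I_0,I_2,I_4,\dots$. Each of them has $k$ subsets of size $k-1$, so $k(\lfloor q/2\rfloor+1)\le\binom n{k-1}$, and $q\le 2(\lfloor q/2\rfloor+1)-1$.
\end{proof}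

For $k=2$ the two bounds give $n-2\le D(n,2)\le n-1$. For larger $k$ they are far apart. The following is known, where $f(n)=n^{a-o(1)}$ means $f(n)=n^{a-\varepsilon(n)}$ with $\varepsilon(n)\to0$.
\begin{itemize}
\item For every $k\ge3$, $D(n,k)=o(n^{k-1})$.
\item $D(n,3)=\Omega(n^2/e^{O(\sqrt{\log n})})$, so $D(n,3)=n^{2-o(1)}$.
\item For every $k$, $D(n,k)\ge n^{2\lfloor k/3\rfloor}/e^{O_k(\sqrt{\log n})}$, and for $k=4,5$ the lower bound is quadratic.
\end{itemize}
So $k=4$ is the first case in which these bounds leave the exponent undetermined. The question whether the $4$-configuration graph can have super-quadratic diameter, and the conjecture $D(n,4)=n^{3-o(1)}$, come from Bousquet, Durain, Pierron and Thomass\'e~\cite{BDPT}.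

One reason to expect the exponent $k-1$ is that graphs exist whose $k$-cliques nearly achieve the packing in the proof of Proposition~\ref{prop:upper}. By a result of Gowers and Janzer, for every $k$ and $n$ there is an $n$-vertex graph with $n^{k-1-o(1)}$ copies of $K_k$ in which every $K_{k-1}$ lies in at most one $K_k$. In such a graph no two $k$-cliques are adjacent, so no move is possible at all. What is needed is a comparable number of cliques threaded on one path, with no shortcut. We construct this directly and do not use the Gowers--Janzer result.

A move from $I$ to $J$ is a \emph{sliding move} if the removed vertex and the added vertex are adjacent in $G$. The \emph{sliding distance} of $I$ and $J$ is the least number of sliding moves leading from $I$ to $J$; it is at least the jumping distance. We write $\alpha(G)$ for the largest size of an independent set of $G$.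

\begin{theorem}\label{thm:main}
For every $k\ge2$ there are constants $C_k$ and $n_0(k)$ such that for all $n\ge n_0(k)$
\[
D(n,k)\ \ge\ n^{k-1}e^{-C_k\sqrt{\ln n}} .
\]
More precisely, for all $n\ge n_0(k)$ there are an $n$-vertex graph $G$ with $\alpha(G)=k$ and two independent $k$-sets of $G$ whose jumping distance and sliding distance are finite, equal, and at least $n^{k-1}e^{-C_k\sqrt{\ln n}}$.
\end{theorem}

\begin{corollary}\label{cor:exponent}
For every fixed $k\ge2$ we have $D(n,k)=n^{k-1-o(1)}$. For every fixed $k\ge3$,
\[
n^{k-1}e^{-O_k(\sqrt{\log n})}\le D(n,k)=o(n^{k-1}).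
\]
In particular $D(n,4)=n^{3-o(1)}$.
\end{corollary}

\begin{proof}
Since $e^{-C_k\sqrt{\ln n}}=n^{-C_k/\sqrt{\ln n}}$, the first claim follows from Theorem~\ref{thm:main} and Proposition~\ref{prop:upper}. The second combines Theorem~\ref{thm:main} with the known bound $D(n,k)=o(n^{k-1})$.
\end{proof}

For $k\ge4$ the exponent $k-1$ improves the exponent $2\lfloor k/3\rfloor$. For $k\ge3$ the bound $o(n^{k-1})$ shows that the subpolynomial loss in Theorem~\ref{thm:main} cannot be replaced by a constant factor.

\section{Folding a power of a path}\label{sec:idea}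

From now on we work with cliques, $k\ge2$ is fixed, and $s=k-1$. This section explains how the graph is found; only Lemma~\ref{lem:gram} is used later.

\subsection*{The plan}
The path power has no shortcuts, but each of its vertices serves in at most $k$ windows. A sequence of length $n^{k-1-o(1)}$ has to return to the same vertices again and again. So we take a long line of positions $\tau=1,\dots,kQ$, give each position a label $x_\tau$ from a small set $V$, and join two labels if they occur at two positions at distance at most $k-1$. If nearby positions have different labels, the labeled windows $W_\tau=\{x_\tau,\dots,x_{\tau+k-1}\}$ still form a walk of $k$-cliques. The danger is that $k$ labels may be pairwise adjacent for unrelated reasons, each edge coming from a different part of the line, and such a clique may bridge two distant windows. We exclude this with a function $\operatorname{pos}$, defined on \emph{all} $k$-cliques, that changes by at most $1$ in a move and satisfies $\operatorname{pos}(W_\tau)=\tau$. Then going from $W_\tau$ to $W_{\tau'}$ takes at least $|\tau-\tau'|$ moves.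

Write $\tau=kt+i$ with $1\le i\le k$; position $\tau$ has \emph{round} $t$ and \emph{type} $i$. A window contains one position of each type: the types $r,\dots,k$ from some round $t$ and the types $1,\dots,r-1$ from round $t+1$. For $k=4$ and $r=3$ it consists of the boxed entries in
\[
\begin{array}{lcccc}
\text{round }t: & x_{4t+1} & x_{4t+2} & \boxed{x_{4t+3}} & \boxed{x_{4t+4}}\\[3pt]
\text{round }t+1: & \boxed{x_{4t+5}} & \boxed{x_{4t+6}} & x_{4t+7} & x_{4t+8}
\end{array}
\]
We want about $|V|^{s}$ rounds, so a label has room for about a $1/s$ share of the digits of $t$. Cut the base-$m$ expansion of $t$ into $s$ blocks of $d$ digits, regarded as vectors $a_1(t),\dots,a_s(t)$ in $B=\{0,\dots,m-1\}^d$, and let the token of type $i$ store $a_i(t)$. During a move only $k-1$ tokens stay in place, and they must remember $t$ whichever token is lifted. Therefore the token of type $k$ stores the sum $a_k(t)=a_1(t)+\dots+a_s(t)$: any $k-1$ of the $k$ vectors determine the remaining one.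

\subsection*{Three tokens}
An edge sees two tokens, whereas the relation $a_k=a_1+\dots+a_s$ involves all of them. This first matters for $k=3$. Consider three tokens of types $1,2,3$ with vectors $a,b,c$, and call two of them compatible if their vectors occur together in some round. The pair $a,b$ occurs in the round with blocks $(a,b)$, the pair $a,c$ in the round with blocks $(a,c-a)$ if $c-a\in B$, and the pair $b,c$ in the round with blocks $(c-b,b)$ if $c-b\in B$. For $c=(m-1,\dots,m-1)$ all $a,b\in B$ qualify, so pairwise compatibility does not force $c=a+b$.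

Now let each token also store the three numbers $\alpha=|a_1|^2$, $\beta=\langle a_1,a_2\rangle$, $\gamma=|a_2|^2$ of its round. In a triangle the three tokens store the same $\alpha,\beta,\gamma$, and the three rounds that explain the three edges have blocks $(a,b)$, $(a,b')$, $(a',b)$ with $c=a+b'=a'+b$, all with these three numbers. The first round gives $|a|^2=\alpha$, $\langle a,b\rangle=\beta$, $|b|^2=\gamma$. The second gives $\langle a,c\rangle=\alpha+\beta$ and $|c|^2=\alpha+2\beta+\gamma$. The third gives $\langle b,c\rangle=\beta+\gamma$. Hence
\begin{align*}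
|c-a-b|^2&=|c|^2+|a|^2+|b|^2-2\langle a,c\rangle-2\langle b,c\rangle+2\langle a,b\rangle\\
&=(\alpha+2\beta+\gamma)+\alpha+\gamma-2(\alpha+\beta)-2(\beta+\gamma)+2\beta=0,
\end{align*}
and $c=a+b$. As in Behrend-type constructions, fixing a few quadratic quantities forces a linear relation, and this is cheap: each of $\alpha,\beta,\gamma$ takes at most $dm^2$ values, while a vector takes $m^d$ values.

The point is that a linear relation among vectors is the vanishing of a squared norm, and a squared norm is a sum of terms that involve at most two vectors each. For a real symmetric $s\times s$ matrix $\Gamma$, call $(u_1,\dots,u_k)\in(\mathbb R^d)^k$ a \emph{$\Gamma$-tuple} if $\langle u_i,u_j\rangle=\Gamma_{ij}$ for all $i,j\le s$ and $u_k=u_1+\dots+u_s$.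

\begin{lemma}\label{lem:gram}
Let $v_1,\dots,v_k\in\mathbb R^d$. Suppose that for every pair $i\ne j$ there is a $\Gamma$-tuple $(u_1,\dots,u_k)$ with $u_i=v_i$ and $u_j=v_j$. Then $(v_1,\dots,v_k)$ is a $\Gamma$-tuple.
\end{lemma}

\begin{proof}
Let $S=\sum_{i,j\le s}\Gamma_{ij}$. Extend $\Gamma$ to a $k\times k$ matrix by $\Gamma_{ik}=\Gamma_{ki}=\sum_{j\le s}\Gamma_{ij}$ for $i\le s$ and $\Gamma_{kk}=S$. By bilinearity every $\Gamma$-tuple satisfies $\langle u_i,u_j\rangle=\Gamma_{ij}$ for all $i,j\le k$. The tuple given for a pair $i\neq j$ yields $\langle v_i,v_j\rangle=\Gamma_{ij}$ and $|v_i|^2=\Gamma_{ii}$, and every index lies in a pair because $k\ge2$. So $\langle v_i,v_j\rangle=\Gamma_{ij}$ for all $i,j\le k$, and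
\[
\Bigl|v_k-\sum_{i\le s}v_i\Bigr|^2=\Gamma_{kk}-2\sum_{i\le s}\Gamma_{ik}+\sum_{i,j\le s}\Gamma_{ij}=S-2S+S=0.\qedhere
\]
\end{proof}

\subsection*{Advancing the counter}
The tokens pass from round $t$ to round $t+1$ one at a time, so most windows mix two rounds, and Lemma~\ref{lem:gram} applies only after the tokens of round $t+1$ have been translated back to round $t$. A token cannot do this from its own vector, because of carries. Take $m=10$, $d=s=2$ and list digits from the least significant one. Both $t=4998$ and $t=4999$ have $a_2(t)=(9,4)$; this block is unchanged in the step to $4999$ and becomes $(0,5)$ in the step to $5000$. One small number settles the matter for all blocks at once: the number $\ell(t)$ of trailing digits equal to $m-1$, which is $0$ for $4998$ and $3$ for $4999$. So the \emph{certificate} of round $t$ consists of $\ell(t)$ and the Gram matrix. In a window that starts in round $t$, all tokens should show the certificate of round $t$. A token of round $t$ may also lie in windows that start in round $t-1$, so it carries two certificates. Finally, each token stores its type and $t\bmod 3$,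 which tells which of two neighboring tokens belongs to the earlier round; a residue modulo $2$ would not distinguish $t+1$ from $t-1$.

\section{The graph $H$}\label{sec:construction}

Fix integers $k\ge2$, $m\ge2$, $d\ge1$, and put $s=k-1$, $L=sd$, $Q=m^L$, $B=\{0,\dots,m-1\}^d$.

\subsection*{Rounds}
For $0\le t\le Q-1$ write $t=\sum_{p=0}^{L-1}t_pm^p$ with digits $0\le t_p\le m-1$, and put
\[
a_i(t)=(t_{(i-1)d},\dots,t_{id-1})\in B\quad(1\le i\le s),\qquad a_k(t)=\sum_{i=1}^sa_i(t).
\]
For $u_1,\dots,u_s\in\mathbb Z^d$ with coordinates $u_{i,0},\dots,u_{i,d-1}$ let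
\[
\operatorname{val}(u_1,\dots,u_s)=\sum_{i=1}^s\sum_{q=0}^{d-1}u_{i,q}\,m^{(i-1)d+q}.
\]
The map $\operatorname{val}$ is additive, and it restricts to a bijection $B^s\to\{0,\dots,Q-1\}$ whose inverse is $t\mapsto(a_1(t),\dots,a_s(t))$.

Let $\ell(t)\in\{0,\dots,L\}$ be the largest $\ell$ with $t_0=\dots=t_{\ell-1}=m-1$; thus $\ell(t)=L$ if and only if $t=Q-1$. For $0\le\ell<L$ consider the sequence of length $L$ whose entry at place $p$ is $-(m-1)$ for $p<\ell$, is $1$ for $p=\ell$, and is $0$ for $p>\ell$, and cut it into blocks $\Delta_1(\ell),\dots,\Delta_s(\ell)\in\mathbb Z^d$ in the same way as the digits. Adding $1$ to $t<Q-1$ turns the digits at places $0,\dots,\ell(t)-1$ from $m-1$ to $0$ and raises the digit at place $\ell(t)$ by $1$. Hence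
\begin{equation}\label{eq:succ}
a_i(t+1)=a_i(t)+\Delta_i(\ell(t))\qquad(1\le i\le s,\ 0\le t<Q-1).
\end{equation}
Summing a geometric series gives
\begin{equation}\label{eq:valone}
\operatorname{val}(\Delta_1(\ell),\dots,\Delta_s(\ell))=m^\ell-(m-1)\sum_{p<\ell}m^p=1\qquad(0\le\ell<L).
\end{equation}

Let $\Gamma(t)=(\langle a_i(t),a_j(t)\rangle)_{i,j\le s}$ be the Gram matrix of the blocks, so that $(a_1(t),\dots,a_k(t))$ is a $\Gamma(t)$-tuple. The \emph{certificate} of round $t$ is $\sigma(t)=(\ell(t),\Gamma(t))$, and $\sigma(-1)=*$ is a new symbol.

\subsection*{Vertices and edges}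
For $0\le t\le Q-1$ and $1\le i\le k$ let
\[
x_{kt+i}=\bigl(i,\ t\bmod3,\ a_i(t),\ \sigma(t-1),\ \sigma(t)\bigr),\qquad V=\{x_\tau:1\le\tau\le kQ\}.
\]
The five components of a vertex are its \emph{type}, \emph{phase}, \emph{vector}, \emph{past certificate} and \emph{present certificate}. Different positions may give the same vertex, so a vertex has no round of its own. Two vertices $y,y'\in V$ are adjacent in $H$ if there is a \emph{witness}: a pair $\tau,\tau'$ with $y=x_\tau$, $y'=x_{\tau'}$ and $0<|\tau-\tau'|\le k-1$.

The \emph{residue} of a vertex $y$ of type $i$ and phase $h$ is $\rho(y)=kh+i\in\mathbb Z_{3k}$. Then $\rho(x_\tau)=\tau\bmod3k$. Every element of $\mathbb Z_{3k}$ is $kh+i$ for exactly one pair $(h,i)$ with $h\in\mathbb Z_3$ and $1\le i\le k$, and we write residues as such pairs. The residue after $(h,i)$ is $(h,i+1)$ if $i<k$ and $(h+1,1)$ if $i=k$.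

\begin{lemma}\label{lem:witness}
Let $y,y'$ be adjacent, with witness $\tau=kt+i$, $\tau'=kt'+i'$, where $1\le i,i'\le k$.
\begin{enumerate}
\item[(a)] $\rho(y')-\rho(y)$ is congruent modulo $3k$ to an integer $j$ with $0<|j|\le k-1$. In particular $\rho(y)\ne\rho(y')$, and $H$ has no loops.
\item[(b)] If $y,y'$ have the same phase, then $t'=t$. If the phase of $y'$ is the phase of $y$ plus $1$, then $t'=t+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a) take $j=\tau'-\tau$. For (b), $k|t-t'|\le|\tau-\tau'|+|i-i'|\le2k-2$, so $t'-t\in\{-1,0,1\}$, and these three values are distinct modulo $3$.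
\end{proof}

Put $N=kQ-k+1$ and $W_\tau=\{x_\tau,\dots,x_{\tau+k-1}\}$ for $1\le\tau\le N$.

\begin{lemma}\label{lem:windows}
Each $W_\tau$ is a $k$-clique of $H$. For $\tau<N$ the cliques $W_\tau$ and $W_{\tau+1}$ are adjacent, and the exchanged vertices $x_\tau$ and $x_{\tau+k}$ are distinct and not adjacent in $H$.
\end{lemma}

\begin{proof}
Any $k+1$ consecutive positions have distinct residues modulo $3k$ and hence distinct vertices. So $|W_\tau|=k$ and $W_\tau\cap W_{\tau+1}=\{x_{\tau+1},\dots,x_{\tau+k-1}\}$ has $k-1$ elements. The positions in a window are witnesses for all its pairs. The residues of $x_\tau$ and $x_{\tau+k}$ differ by $k$; if $|j|\le k-1$, then $1\le k-j\le2k-1$, so $k\not\equiv j\pmod{3k}$, and Lemma~\ref{lem:witness}(a) excludes an edge.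
\end{proof}

\begin{example}\label{ex:fold}
Let $k=3$, $d=3$, $m=4$. The rounds $t=277$ and $t'=1045$ have $a_1=(1,1,1)$, and $a_2(t)=(0,1,0)$, $a_2(t')=(0,0,1)$. The rounds $t-1$ and $t'-1$ have the same second blocks and $a_1=(0,1,1)$. In all four rounds $\ell=0$. The triple $(|a_1|^2,\langle a_1,a_2\rangle,|a_2|^2)$ is $(3,1,1)$ for $t,t'$ and $(2,1,1)$ for $t-1,t'-1$, and $t\equiv t'\equiv1\pmod3$. Hence $x_{832}=x_{3t+1}=x_{3t'+1}=x_{3136}$: the line is folded here. This vertex is adjacent to $x_{833}$, of type $2$ with vector $(0,1,0)$, and to $x_{3138}$, of type $3$ with vector $(1,1,2)$. An edge between these two would give a path $W_{832},\{x_{832},x_{833},x_{3138}\},W_{3136}$ of length $2$. They have the same phase, so a witness lies in one round $u$, with $a_2(u)=(0,1,0)$ and $a_1(u)=(1,1,2)-(0,1,0)=(1,0,2)$, that is, $u=289$. This round has phase $1$ and $\ell(u)=\ell(u-1)=0$, so without Gram matrices in the labels the shortcut would exist. But its triple is $(5,0,1)\ne(3,1,1)$, so there is no such edge.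
\end{example}

\section{The $k$-cliques of $H$}\label{sec:cliques}

We must assign a position to an arbitrary $k$-clique $K$, whose $\binom k2$ edges may have unrelated witnesses. The residues give $K$ the shape of a window, the certificates then agree, and Lemma~\ref{lem:gram} produces a round.

\begin{lemma}\label{lem:arc}
Every clique of $H$ has at most $k$ vertices. The residues of the vertices of a $k$-clique are $k$ consecutive elements of $\mathbb Z_{3k}$.
\end{lemma}

\begin{proof}
Let $K$ be a nonempty clique and fix $y^*\in K$. By Lemma~\ref{lem:witness}(a), for each $y\in K$ there is an integer $o(y)$ with $|o(y)|\le k-1$ and $\rho(y)=\rho(y^*)+o(y)$, where $o(y^*)=0$. Let $y\ne y'$ in $K$. The integer $o(y)-o(y')$ has absolute value at most $2k-2$ and is congruent modulo $3k$ to some $j$ with $0<|j|\le k-1$. These two integers differ by at most $3k-3<3k$, so they are equal. Thus the integers $o(y)$ are distinct and differ pairwise by at most $k-1$. They lie in an interval of $k$ integers, so $|K|\le k$, and they fill the interval if $|K|=k$.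
\end{proof}

Let $K$ be a $k$-clique. Its set $R(K)$ of residues is an arc of length $k$ in the cycle $\mathbb Z_{3k}$; let $(h,r)$ be the first element of the arc, the only one whose predecessor is not in $R(K)$. The arc is
\[
(h,r),\dots,(h,k),(h+1,1),\dots,(h+1,r-1),
\]
so $K=\{y_1,\dots,y_k\}$ with $y_i$ of type $i$. We call $y_i$ \emph{old} if $i\ge r$ (phase $h$) and \emph{new} if $i<r$ (phase $h+1$). The vertex $y_k$ is always old, so new vertices have type at most $s$. The \emph{active certificate} of $y_i$ in $K$ is its present certificate if $y_i$ is old and its past certificate if $y_i$ is new. Let $w_i$ be the vector of $y_i$.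

\begin{lemma}\label{lem:cert}
All vertices of $K$ have the same active certificate $\sigma=(\ell,\Gamma)\neq*$, and $\ell<L$ if $r\ge2$. Define the \emph{core vectors}
\[
v_i=w_i\ \text{ if $y_i$ is old},\qquad v_i=w_i-\Delta_i(\ell)\ \text{ if $y_i$ is new}.
\]
Then for every pair $i\ne j$ there is a round $u\in\{0,\dots,Q-1\}$ with $\sigma(u)=\sigma$, $a_i(u)=v_i$ and $a_j(u)=v_j$.
\end{lemma}

\begin{proof}
Fix a witness for each pair $i\ne j$. By Lemma~\ref{lem:witness}(b), its two positions lie in one round if $y_i,y_j$ are both old or both new, and in rounds $t$ and $t+1$ if one is old (round $t$) and the other is new (round $t+1$). So there is $u=u_{ij}\in\{-1,\dots,Q-1\}$ such that the witness places an old member of the pair in round $u$ and a new member in round $u+1$. The present certificate of a vertex of round $u$ and the past certificate of a vertex of round $u+1$ are both $\sigma(u)$. Hence $y_i$ and $y_j$ both have active certificate $\sigma(u)$.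

It follows that all active certificates equal that of $y_k$, which is a present certificate and so is not $*$. Call it $\sigma=(\ell,\Gamma)$. Then $\sigma(u_{ij})=\sigma$ and $u_{ij}\ge0$ for all pairs. If $r\ge2$, then $y_1$ is new, so $u_{1k}+1\le Q-1$ and $\ell=\ell(u_{1k})<L$; thus $\Delta_i(\ell)$ is defined whenever there is a new vertex. Finally let $u=u_{ij}$. If $y_i$ is old, then $v_i=w_i=a_i(u)$. If $y_i$ is new, then $i\le s$, $u<Q-1$ and $\ell(u)=\ell$, so \eqref{eq:succ} gives $v_i=a_i(u+1)-\Delta_i(\ell)=a_i(u)$. The same holds for $y_j$.
\end{proof}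

The rounds $u_{ij}$ may differ from pair to pair, but they share the Gram matrix $\Gamma$, so each $(a_1(u_{ij}),\dots,a_k(u_{ij}))$ is a $\Gamma$-tuple. Lemma~\ref{lem:gram} gives
\begin{equation}\label{eq:sum}
v_k=v_1+\dots+v_s .
\end{equation}
Moreover $v_i=a_i(u_{ik})\in B$ for $i\le s$. We can therefore define the \emph{round} and the \emph{position} of $K$:
\[
t(K)=\operatorname{val}(v_1,\dots,v_s)\in\{0,\dots,Q-1\},\qquad \operatorname{pos}(K)=k\,t(K)+r .
\]

\begin{lemma}\label{lem:poswindow}
$\operatorname{pos}(W_\tau)=\tau$ for $1\le\tau\le N$.
\end{lemma}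

\begin{proof}
Write $\tau=kt+r$ with $1\le r\le k$. The arc $R(W_\tau)$ starts at $(t\bmod3,r)$. The old vertices are $x_{kt+i}$ with $i\ge r$ and the new ones are $x_{k(t+1)+i}$ with $i<r$. The active certificate, read from $x_{kt+k}$, is $\sigma(t)$. So $v_i=a_i(t)$ for old vertices, and $v_i=a_i(t+1)-\Delta_i(\ell(t))=a_i(t)$ for new ones by \eqref{eq:succ}. Hence $t(W_\tau)=t$.
\end{proof}

\begin{remark}\label{rem:shadow}
The following is not needed later but explains what $\operatorname{pos}$ measures. Let $t=t(K)$. The statement $\ell(u)=\ell$ is a list of conditions on single digits: $u_p=m-1$ for $p<\ell$, and $u_\ell\ne m-1$ if $\ell<L$. Each block $a_i(t)=v_i$ with $i\le s$ is also the $i$-th block of $u_{ik}$, and $\ell(u_{ik})=\ell$, so $t$ meets all these conditions and $\ell(t)=\ell$. By \eqref{eq:sum} and \eqref{eq:succ}, the old vertices of $K$ have vectors $a_i(t)$ and the new ones have vectors $a_i(t+1)$. Thus $K$ agrees with the window $W_{\operatorname{pos}(K)}$ in types and vectors. We make no claim about the phases or the inactive certificates, so we do not claim that $K$ is a window; this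 is why the argument goes through a function on all cliques.
\end{remark}

\section{One move changes the position by at most one}\label{sec:lipschitz}

\begin{proposition}\label{prop:lip}
If $K,K'$ are adjacent $k$-cliques of $H$, then $|\operatorname{pos}(K)-\operatorname{pos}(K')|\le1$.
\end{proposition}

\begin{proof}
Write $K=Z\cup\{y\}$ and $K'=Z\cup\{y'\}$ with $|Z|=k-1\ge1$, and mark the data of $K'$ by primes. Let $R(K')=R(K)+c$ with $|c|\le 3k/2$. Two arcs of length $k$ in $\mathbb Z_{3k}$ related by such a shift share $\max(0,k-|c|)$ residues; they cannot meet around the other side of the cycle, since $3k-|c|\geq k$. The arcs contain the $k-1\ge1$ distinct residues of $Z$, so $|c|\le1$. Exchanging $K$ and $K'$ if necessary, we assume $c\in\{0,1\}$. In both $K$ and $K'$ each type occurs once, so $y$ and $y'$ have the same type $p$, the one missing from $Z$.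

\emph{Case 1: $c=0$, or $c=1$ and $r<k$.} The arc $R(K')$ starts at $(h,r+c)$, so $h'=h$ and $r'=r+c$. In both cliques a vertex is old if its phase is $h$ and new if its phase is $h+1$, so each vertex of $Z$ has the same status in $K$ and in $K'$. Reading the active certificate from any vertex of $Z$ gives $\sigma'=\sigma$. A core vector depends only on the vertex, its status and $\ell$, so $v'_i=v_i$ for $i\ne p$. The relation \eqref{eq:sum} holds in both cliques and expresses the $p$-th core vector through the others, so $v'_p=v_p$. Hence $t(K')=t(K)$ and $\operatorname{pos}(K')-\operatorname{pos}(K)=c$.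

\emph{Case 2: $c=1$ and $r=k$.} Now $R(K)$ consists of $(h,k)$ and $(h+1,1),\dots,(h+1,s)$, while $R(K')$ consists of $(h+1,1),\dots,(h+1,k)$, so $(h',r')=(h+1,1)$. The residues of $Z$ lie in both arcs, so $Z$ consists of the vertices of types $1,\dots,s$, which are new in $K$ and old in $K'$. Therefore $v'_i=w_i=v_i+\Delta_i(\ell)$ for all $i\le s$, where $\ell<L$ because $r=k\ge2$. By additivity of $\operatorname{val}$ and \eqref{eq:valone}, $t(K')=t(K)+1$, and
\[
\operatorname{pos}(K')=k(t(K)+1)+1=(k\,t(K)+k)+1=\operatorname{pos}(K)+1.\qedhere
\]
\end{proof}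

The two cases show what the ingredients are for. In Case 1 the sum token and the Gram matrix leave the moved token no choice of core vector. In Case 2 the common value of $\ell$ makes the $s$ separate increments add up to one step of the counter.

\begin{proposition}\label{prop:dist}
The cliques $W_1$ and $W_N$ lie in one component of the configuration graph of $k$-cliques of $H$, at distance exactly $k(Q-1)$, and $W_1,W_2,\dots,W_N$ is a shortest path between them.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:windows}, $W_1,\dots,W_N$ is a walk of length $N-1=k(Q-1)$. By Lemma~\ref{lem:poswindow} and Proposition~\ref{prop:lip}, every path from $W_1$ to $W_N$ has length at least $\operatorname{pos}(W_N)-\operatorname{pos}(W_1)=N-1$.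
\end{proof}

\section{Counting vertices and choosing $m$ and $d$}\label{sec:count}

\begin{lemma}\label{lem:count}
$|V|\le3k\,(sm)^d\,(sd+2)^2\,(dm^2)^{s(s+1)}$.
\end{lemma}

\begin{proof}
Type and phase take $3k$ values together. Every coordinate of a vector lies in $\{0,\dots,s(m-1)\}$, so there are at most $(s(m-1)+1)^d\le(sm)^d$ vectors. An entry of a Gram matrix is an integer in $[0,d(m-1)^2]$ and takes at most $d(m-1)^2+1\le dm^2$ values, and a symmetric $s\times s$ matrix is given by $s(s+1)/2$ entries. Since $\ell$ takes $sd+1$ values, there are at most $(sd+2)(dm^2)^{s(s+1)/2}$ certificates including $*$, and a vertex has two of them.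
\end{proof}

The distance is about $Q=(m^d)^{s}$, and $|V|$ exceeds $m^d$ by two main factors: $s^d$, the price of the sum token, and $m^{2s(s+1)}$, the price of the Gram matrices. If $m^d$ is about $n$, their logarithms are $d\ln s$ and about $2s(s+1)(\ln n)/d$. The first asks for small $d$ and the second for large $d$; with $d$ near $\sqrt{\ln n}$ both are $O_k(\sqrt{\ln n})$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c=\ln(3k)+\ln s+2(s+2)+3s(s+1)$, and let $n_0(k)$ be such that $\sqrt{\ln n}\ge c+2$ for $n\ge n_0(k)$. For such $n$ put $\lambda=\sqrt{\ln n}$ and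
\[
d=\lceil\lambda\rceil,\qquad m=\Bigl\lfloor\exp\Bigl(\frac{\ln n}{d}-c\Bigr)\Bigr\rfloor .
\]
From $\lambda\le d\le\lambda+1$ and $(\lambda-1)(\lambda+1)\le\lambda^2$ we get $\lambda-1\le(\ln n)/d\le\lambda\le d$. So the exponent $(\ln n)/d-c$ is at least $1$, and $m\ge2$. Using $\lfloor z\rfloor\ge z/2\ge z/e$ for $z\ge1$ in the last inequality, we have
\[
\ln m\le d,\qquad d\ln m\le\ln n-cd,\qquad d\ln m\ge\ln n-(c+1)d .
\]
Take logarithms in Lemma~\ref{lem:count} and use $\ln(3k)\le d\ln(3k)$, $\ln(sd+2)\le sd+2\le(s+2)d$, $\ln d\le d$ and $\ln m\le d$: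
\begin{align*}
\ln|V|&\le d\ln m+\ln(3k)+d\ln s+2\ln(sd+2)+s(s+1)(\ln d+2\ln m)\\
&\le d\ln m+cd\le\ln n .
\end{align*}
Thus $|V|\le n$. Since $d\le\lambda+1\le2\lambda$,
\[
\ln Q=sd\ln m\ge s\ln n-s(c+1)d\ge(k-1)\ln n-C_k\sqrt{\ln n},\qquad C_k=2s(c+1).
\]

Let $G$ be the complement of $H$ together with $n-|V|$ further vertices, each adjacent to all other vertices. A further vertex lies in no independent set of size $2$ or more. Since $k\ge2$, the independent $k$-sets of $G$ are exactly the $k$-cliques of $H$, and $\alpha(G)=k$ by Lemmas~\ref{lem:windows} and~\ref{lem:arc}. By Proposition~\ref{prop:dist}, the jumping distance of $W_1$ and $W_N$ in $G$ is $k(Q-1)$, and $k(Q-1)\ge2(Q-1)\ge Q$ because $Q\ge2$. This gives the lower bound on $D(n,k)$.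

By Lemma~\ref{lem:windows}, the move from $W_\tau$ to $W_{\tau+1}$ exchanges two distinct vertices that are not adjacent in $H$, hence adjacent in $G$. So $W_1,\dots,W_N$ consists of sliding moves, and the sliding distance of $W_1$ and $W_N$ is at most $k(Q-1)$. It is at least the jumping distance, so both distances equal $k(Q-1)\ge n^{k-1}e^{-C_k\sqrt{\ln n}}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BDPT}
Nicolas Bousquet, Bastien Durain, Th\'eo Pierron, St\'ephan Thomass\'e,
\emph{Extremal Independent Set Reconfiguration},
arXiv:2301.02020 (2023).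

\end{thebibliography}
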